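\title{Darboux injections of closed manifolds into manifolds of the same dimension}

\begin{abstract}
A map between topological spaces is Darboux if it sends connected sets to connected sets. We prove that every Darboux injection of a closed connected $n$-manifold into an $n$-manifold is a homeomorphism onto a connected component of the target. In particular, every Darboux self-bijection of the $3$-dimensional torus is a homeomorphism. The proof shows, by induction on the dimension and using only the top \v{C}ech cohomology class of the domain, that preimages of small spheres are closed. The result extends to compact metrizable domains that carry an irreducible $n$-dimensional cohomology class. A closed connected $n$-manifold admits no Darboux injection into a manifold of lower positive dimension, and it admits discontinuous ones into suitable manifolds of every higher dimension.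
\end{abstract}

\section{Introduction}\label{sec:intro}

A map $f:X\to Y$ between topological spaces is called \emph{Darboux} if $f(C)$ is connected for every connected subspace $C\subset X$. Continuous maps are Darboux. For a real function on an interval, the Darboux property is the intermediate value property, and it does not imply continuity: the function equal to $\sin(1/t)$ for $t\ne0$ and to $0$ for $t=0$ is Darboux (Lemma~\ref{lem:oscillation}). This function repeats its values infinitely often near the discontinuity, and the repetition is essential, because a Darboux \emph{injection} of an interval into $\mathbb{R}$ is continuous (Section~\ref{sec:idea}). It is natural to ask between which spaces an injective Darboux map must be continuous.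

We fix the classes of spaces. A metrizable space is an \emph{$n$-manifold} if every point has an open neighborhood homeomorphic to an open subset of the half-space $\mathbb{R}^n_+=\{(v_1,\dots,v_n)\in\mathbb{R}^n:v_1\ge0\}$; thus boundary is allowed. It is a \emph{closed $n$-manifold} if it is compact and every point has an open neighborhood homeomorphic to $\mathbb{R}^n$.

Two known results frame the question. A space $X$ is \emph{semilocally connected} if each point has a base of neighborhoods whose complements have only finitely many connected components. By a theorem of Tanaka, Pervine and Levine, a bijection $f$ between semilocally connected Hausdorff spaces is a homeomorphism if and only if both $f$ and $f^{-1}$ are Darboux. To dispense with the assumption on $f^{-1}$ one needs more structure. It is known that a Darboux injection $f:X\to Y$ is continuous whenever $Y$ is a $3$-manifold and $X$ is a \emph{rational homology $3$-sphere}, that is, a closed $3$-manifold with $H_k(X;\mathbb{Q})\cong H_k(S^3;\mathbb{Q})$ for all $k\ge0$. The torus $T^3=S^1\times S^1\times S^1$ is not covered by this result, since $H_1(T^3;\mathbb{Q})\cong\mathbb{Q}^3\neq0$. The following problem comes from the paper of Iryna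 Banakh and Taras Banakh \cite{BB}.

\begin{quote}
\emph{Is each Darboux bijection of $T^3$ onto itself a homeomorphism?}
\end{quote}

Injectivity alone does not force continuity: the graph map $t\mapsto(t,\sin(1/t))$, $0\mapsto(0,0)$, is a discontinuous Darboux injection of $\mathbb{R}$ into $\mathbb{R}^2$, again by Lemma~\ref{lem:oscillation}. This map oscillates in a spare dimension of the target, however, and a self-bijection of $T^3$ has none. One therefore expects a positive answer, and one expects $H_1(T^3;\mathbb{Q})$ to be irrelevant, since continuity is a local matter. Both expectations are correct, in every dimension.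

\begin{theorem}\label{thm:main}
Let $n\ge1$, let $X$ be a closed connected $n$-manifold, let $Y$ be an $n$-manifold, and let $f:X\to Y$ be a Darboux injection. Then $f$ is continuous, $f(X)$ is a connected component of $Y$, and $f$ is a homeomorphism of $X$ onto $f(X)$.
\end{theorem}

Taking $Y=X$ we obtain the answer to the problem.

\begin{corollary}\label{cor:torus}
Every Darboux bijection of $T^3$ onto itself is a homeomorphism. The same holds for every closed connected $n$-manifold, $n\ge1$.
\end{corollary}

Section~\ref{sec:idea} reduces continuity to the statement that preimages of small spheres are closed and shows the argument in dimensions one and two. Sections~\ref{sec:bubbles}--\ref{sec:proof} contain the proof of Theorem~\ref{thm:main}. The proof uses one cohomological property of $X$ and, at the last step, local connectedness; Section~\ref{sec:general} removes the latter (Theorem~\ref{thm:general}). Section~\ref{sec:dimensions} treats targets of other dimensions, which completes the following picture for a closed connected $n$-manifold $X$ and $m$-manifolds $Y$ with $m,n\ge1$. For $m<n$ there are no Darboux injections $X\to Y$; for $m=n$ they are exactly the homeomorphisms of $X$ onto components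 of $Y$; and for every $m>n$ there are discontinuous ones into suitable $Y$.

\section{Spheres with closed preimage}\label{sec:idea}

Restrictions of Darboux maps to subspaces are Darboux, compositions of Darboux maps are Darboux, and the property does not change if the target is replaced by a subspace containing the image, since connectedness of a subspace does not depend on the ambient space. We call a space \emph{disconnected} if it is the union of two disjoint nonempty open sets. If $f:X\to Y$ is Darboux and $\Sigma\subset Y$, then $f(X\setminus f^{-1}(\Sigma))=f(X)\setminus\Sigma$, and therefore
\begin{equation}\label{eq:pullback}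
f(X)\setminus\Sigma\ \text{ is disconnected}\quad\Longrightarrow\quad X\setminus f^{-1}(\Sigma)\ \text{ is disconnected}.
\end{equation}
In words, a Darboux map pulls separating sets back to separating sets. To prove continuity at a point $x$ we must show that the preimage of a small ball $B$ around $f(x)$ is a neighborhood of $x$. The ball is cut off from the rest of $Y$ by its boundary sphere $\Sigma$, and the next lemma moves the problem from $B$ to $\Sigma$.

\begin{lemma}\label{lem:cut}
Let $X$ be a locally connected space, let $f:X\to Y$ be a Darboux map, and let $\Sigma\subset Y$ be such that $Y\setminus\Sigma=B\sqcup E$ with $B$ and $E$ open. If $f^{-1}(\Sigma)$ is closed in $X$, then $f^{-1}(B)$ is open in $X$.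
\end{lemma}

\begin{proof}
The set $U=X\setminus f^{-1}(\Sigma)$ is open in a locally connected space, so its components are open in $X$. The image of a component is a connected subset of $B\sqcup E$, so it lies in $B$ or in $E$. Hence $f^{-1}(B)\subset U$ is a union of components of $U$.
\end{proof}

\subsection*{Dimension one}
Let $X$ be a locally connected metrizable space and let $f:X\to\mathbb{R}$ be a Darboux injection. The sphere $\Sigma=\{y-r,y+r\}$ has two points, so $f^{-1}(\Sigma)$ has at most two points and is closed. By Lemma~\ref{lem:cut} the preimage of $(y-r,y+r)$ is open for all $y$ and $r$, and $f$ is continuous.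

\subsection*{Dimension two}
Let $f:X\to Y$ be a Darboux injection between closed connected surfaces, and let $\Sigma$ be a small circle around $f(x)$, so small that some point of $f(X)$ lies outside it. Now $\Sigma$ is infinite and nothing is known in advance about the set $f^{-1}(\Sigma)$. By \eqref{eq:pullback} its complement is disconnected. A set with disconnected complement in a metric space always contains a \emph{closed} set $M$ with disconnected complement, namely the set of points equidistant from the two halves of the complement (see the proof of Lemma~\ref{lem:separator}). The plan is to show that $f$ maps $M$ onto the whole of $\Sigma$. Injectivity then leaves no room for other points in the preimage, and $f^{-1}(\Sigma)=M$ is closed.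

Suppose that $M$ contains a simple closed curve $K$. We claim that $f(K)=\Sigma$. Otherwise $f(K)$ misses a point $z$, so it is a connected subset with more than one point of $\Sigma\setminus\{z\}\cong\mathbb{R}$, that is, a nondegenerate interval. Choose $c=f(a)$, $a\in K$, strictly between two points of this interval. Then $K\setminus\{a\}$ is connected, while its image $f(K)\setminus\{c\}$ is not, which contradicts the Darboux property.

Two properties were at work: a closed set that separates the surface should contain a loop, and a loop cannot be separated by one point. Since $M$ is an arbitrary compact set, nothing guarantees that it contains a simple closed curve, and we need a substitute for ``loop'' that makes sense for such sets. The substitute is a compact space with a nonzero class in $H^1$ that vanishes on every proper closed subset. The same property in degree $2$ is what we need from the surface, and the two properties above become the cases $n=2$ and $n=1$ of one statement: a closed set separating such a space of degree $n$ has nonzero reduced cohomology in degree $n-1$. This makes an induction on the dimension possible.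

\section{\v{C}ech cohomology and bubbles}\label{sec:bubbles}

Throughout, $F$ is a fixed field and $H^k$ denotes \v{C}ech cohomology, equivalently Alexander--Spanier cohomology, with coefficients in $F$. We use this theory because our sets are arbitrary compact metrizable spaces, for which it satisfies the Mayer--Vietoris, continuity and excision properties listed below with no local assumptions. For a closed set $A\subset K$ and $\alpha\in H^k(K)$ we write $\alpha|_A$ for the restriction of $\alpha$ to $A$. For a nonempty space $M$, reduced cohomology is $\tilde H^k(M)=H^k(M)$ for $k\ge1$, and $\tilde H^0(M)$ is the quotient of $H^0(M)$ by the image of $H^0(\mathrm{pt})$. All groups of the empty set are zero, and $S^0$ is a two-point space. The following facts hold for compact metrizable spaces and their closed subsets \cite[Ch.~6]{Spanier}.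

\begin{enumerate}
\item[(C1)] \emph{Additivity and homotopy invariance.} The cohomology of a disjoint union of finitely many compact spaces, or compact pairs, is the direct sum of the cohomologies, via restrictions. If $K$ is contractible, then $\tilde H^k(K)=0$ for all $k\ge0$; in particular, if $\tilde H^0(M)\ne0$, then $M$ has at least two points. Also $\tilde H^k(S^k)\cong F$ for $k\ge0$.
\item[(C2)] \emph{Mayer--Vietoris.} If $K=K_1\cup K_2$ with $K_1,K_2$ closed and $M=K_1\cap K_2\neq\emptyset$, then for $k\ge1$ the sequence $\tilde H^{k-1}(M)\to H^k(K)\to H^k(K_1)\oplus H^k(K_2)$ is exact.
\item[(C3)] \emph{Continuity.} If $(K_i)$ is a nonempty chain of closed subsets of $K$ and $\alpha\in H^k(K)$ restricts to zero on $\bigcap_iK_i$, then $\alpha|_{K_i}=0$ for some $i$.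
\item[(C4)] \emph{Sequence of a pair.} If $M\subset K$ is closed and nonempty, then for $k\ge1$ the sequence $\tilde H^{k-1}(M)\xrightarrow{\delta}H^k(K,M)\to H^k(K)\to H^k(M)$ is exact, and it is natural with respect to maps of pairs.
\item[(C5)] \emph{Strong excision} \cite[Sec.~6.6]{Spanier}. If a continuous map of compact pairs $g:(K',M')\to(K,M)$ sends $K'\setminus M'$ bijectively onto $K\setminus M$, then $g^*:H^k(K,M)\to H^k(K',M')$ is an isomorphism.
\end{enumerate}

Facts (C4) and (C5) are needed only in Section~\ref{sec:general}.

\begin{definition}\label{def:bubble}
Let $n\ge1$. An \emph{$n$-bubble} is a compact metrizable space $K$ for which there is a class $\alpha\in H^n(K)$ such that $\alpha\neq0$ and $\alpha|_A=0$ for every closed set $A\subsetneq K$. We call $\alpha$ a \emph{bubble class}.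
\end{definition}

Thus all of $K$ is needed to carry the class $\alpha$. An $n$-bubble is connected: if $K=A\sqcup A'$ with $A,A'$ closed and nonempty, then $\alpha$ vanishes on both sets, and $\alpha=0$ by (C1). It has at least two points, because $H^n$ of the empty set and of a point is zero. The sphere $S^n$ is an $n$-bubble for every $F$, since a proper closed subset lies in the complement of a small open ball, which is a closed disk and hence contractible. A wedge of two $n$-spheres is not an $n$-bubble, since by (C2) a class that vanishes on both spheres is zero; but it contains one, and this is a general phenomenon.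

\begin{lemma}\label{lem:zorn}
Let $k\ge1$. Every compact metrizable space $L$ with $H^k(L)\ne0$ contains a closed subset that is a $k$-bubble.
\end{lemma}

\begin{proof}
Fix $0\neq\alpha\in H^k(L)$ and consider the family of closed sets $K\subset L$ with $\alpha|_K\ne0$. It contains $L$, and by (C3) it contains the intersection of each of its nonempty chains. Zorn's lemma gives a minimal member $K$, which is a $k$-bubble with bubble class $\alpha|_K$.
\end{proof}

The next lemma is the only global information about the domain that enters the proof of Theorem~\ref{thm:main}. The coefficients $\mathbb{F}_2$ are chosen to avoid an orientability assumption.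

\begin{lemma}\label{lem:manifold}
A closed connected $n$-manifold $X$, $n\ge1$, is an $n$-bubble for $F=\mathbb{F}_2$.
\end{lemma}

\begin{proof}
On manifolds, Alexander--Spanier cohomology agrees with singular cohomology \cite[Sec.~6.9]{Spanier}, and over a field singular cohomology is the dual space of singular homology. Since $H_n(X;\mathbb{F}_2)\cong\mathbb{F}_2$ is generated by the fundamental class modulo $2$, we get $H^n(X)\cong\mathbb{F}_2\ne0$. It remains to show that $H^n(A)=0$ for every nonempty closed $A\subsetneq X$.

Fix $p\in X\setminus A$. By tautness \cite[Sec.~6.6]{Spanier}, $H^n(A)$ is the direct limit of the groups $H^n(W)$ over the open neighborhoods $W$ of $A$, and the neighborhoods with $W\subset X\setminus\{p\}$ are cofinal. Let $W$ be one of them. Each component of $W$ is open in $X$. It is not compact, for otherwise it would be a nonempty clopen subset of the connected space $X$ that misses $p$. So each component is a noncompact connected $n$-manifold without boundary, and its $n$th singular homology with coefficients in $\mathbb{F}_2$ vanishes \cite[Prop.~3.29]{Hatcher}. Hence $H_n(W;\mathbb{F}_2)=0$ and $H^n(W)=\mathrm{Hom}(H_n(W;\mathbb{F}_2),\mathbb{F}_2)=0$. The direct limit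 is zero.
\end{proof}

\section{Darboux injections into spheres}\label{sec:spheres}

The results of this section hold for every field $F$. The first one produces, inside the unknown set $f^{-1}(\Sigma)$, a closed set with cohomology one degree lower. It does not use injectivity.

\begin{lemma}\label{lem:separator}
Let $n\ge1$, let $K$ be an $n$-bubble, let $f:K\to Y$ be a Darboux map, and let $\Sigma\subset Y$ be such that $f(K)\setminus\Sigma$ is disconnected. Then there is a nonempty closed set $M\subset K$ with $M\subset f^{-1}(\Sigma)$ and $\tilde H^{n-1}(M)\neq0$.
\end{lemma}

\begin{proof}
By \eqref{eq:pullback}, $K\setminus f^{-1}(\Sigma)=P\sqcup Q$ with $P,Q$ nonempty and clopen in $P\sqcup Q$. Thus $P\cap\overline{Q}=\emptyset=\overline{P}\cap Q$, with closures taken in $K$. The sets $P$ and $Q$ need not be open in $K$, so we enlarge them. Let $d$ be a metric on $K$ and put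
\[
W_1=\{x\in K:d(x,P)<d(x,Q)\},\qquad W_2=\{x\in K:d(x,Q)<d(x,P)\}.
\]
These are disjoint open sets. If $x\in P$, then $d(x,P)=0<d(x,Q)$ because $x\notin\overline{Q}$; so $P\subset W_1$, and in the same way $Q\subset W_2$. Put
\[
K_1=K\setminus W_2,\qquad K_2=K\setminus W_1,\qquad M=K_1\cap K_2=K\setminus(W_1\cup W_2).
\]
Then $M\subset K\setminus(P\cup Q)=f^{-1}(\Sigma)$, and $M\ne\emptyset$ because $K$ is connected. The sets $K_1,K_2$ are closed, they cover $K$ because $W_1\cap W_2=\emptyset$, and they are proper because $W_1,W_2$ are nonempty. A bubble class $\alpha$ vanishes on $K_1$ and on $K_2$, so by (C2) it lies in the image of $\tilde H^{n-1}(M)$. Since $\alpha\ne0$, this group is nonzero.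
\end{proof}

When $\Sigma$ is a sphere $S^{n-1}$, the restriction of $f$ to $M$ is a Darboux injection of a compact space with $\tilde H^{n-1}(M)\ne0$ into $S^{n-1}$. We must show that it is onto. To hit a given point $z$ of the sphere, we pass through $z$ a sphere of one dimension less that separates two points of the image, and we apply Lemma~\ref{lem:separator} again.

\begin{lemma}\label{lem:onto}
Let $k\ge0$, let $L$ be a nonempty compact metrizable space with $\tilde H^k(L)\ne0$, and let $f:L\to S^k$ be a Darboux injection. Then $f(L)=S^k$. If $k\ge1$, then $L$ is a $k$-bubble.
\end{lemma}

\begin{proof}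
We use induction on $k$. For $k=0$ the space $L$ has at least two points by (C1), so the injection $f$ into a two-point set is onto.

Let $k\ge1$. By Lemma~\ref{lem:zorn} there is a $k$-bubble $K\subset L$. It has at least two points and $f$ is injective, so $f(K)$ contains points $p\neq q$. Let $z\in S^k\setminus\{p,q\}$. Stereographic projection from $q$ followed by a translation identifies $S^k$ with $\mathbb{R}^k\cup\{\infty\}$ so that $p=0$ and $q=\infty$. Let $C=\{v\in\mathbb{R}^k:|v|=|z|\}$. Then $z\in C\cong S^{k-1}$, and $S^k\setminus C$ is the disjoint union of the open sets $\{|v|<|z|\}\ni p$ and $\{|v|>|z|\}\cup\{\infty\}\ni q$. Hence $f(K)\setminus C$ is disconnected. Lemma~\ref{lem:separator}, applied to $f|_K$, gives a nonempty closed set $M\subset K\cap f^{-1}(C)$ with $\tilde H^{k-1}(M)\neq0$. The map $f|_M:M\to C$ is a Darboux injection, so $f(M)=C$ by the induction hypothesis, and $z\in f(K)$. Since $z$ was arbitrary, $f(K)=S^k$. A point of $L\setminus K$ would share its image with a point of $K$, so $L=K$ by injectivity.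
\end{proof}

\section{Preimages of small spheres and the proof of Theorem~\ref{thm:main}}\label{sec:proof}

We now carry out the plan of Section~\ref{sec:idea} near an arbitrary point of the image. Since $Y$ may have boundary, we first have to show that the image avoids it. Near a boundary point a hemisphere already separates $Y$, and Lemma~\ref{lem:onto} forbids this. We formulate the result for bubbles, for use in Section~\ref{sec:general} as well.

Given an open set $O\subset Y$ and a homeomorphism $\varphi:O\to\mathbb{R}^n$, put for $r>0$
\begin{equation}\label{eq:balls}
B_r=\varphi^{-1}(\{|v|<r\}),\qquad\Sigma_r=\varphi^{-1}(\{|v|=r\})\cong S^{n-1},\qquad E_r=Y\setminus(B_r\cup\Sigma_r).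
\end{equation}
The set $B_r\cup\Sigma_r$ is compact, hence closed in $Y$. So $B_r$ and $E_r$ are disjoint open sets with $Y\setminus\Sigma_r=B_r\sqcup E_r$.

\begin{proposition}\label{prop:local}
Let $n\ge1$, let $X$ be an $n$-bubble, let $Y$ be an $n$-manifold, and let $f:X\to Y$ be a Darboux injection. For every $x\in X$ there are an open neighborhood $O$ of $f(x)$, a homeomorphism $\varphi:O\to\mathbb{R}^n$ with $\varphi(f(x))=0$, and $r_0>0$ such that for all $r\in(0,r_0)$:
\begin{enumerate}
\item[(i)] $f(X)$ meets both $B_r$ and $E_r$;
\item[(ii)] $\Sigma_r\subset f(X)$;
\item[(iii)] $M_r=f^{-1}(\Sigma_r)$ is a nonempty closed subset of $X$ with $\tilde H^{n-1}(M_r)\neq0$.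
\end{enumerate}
\end{proposition}

\begin{proof}
Put $y=f(x)$. Since $X$ has at least two points, we can fix $x'\neq x$ in $X$, and $y'=f(x')\ne y$.

\emph{Step 1: the chart $\varphi$ exists.} Let $\psi$ be a homeomorphism of an open neighborhood $U$ of $y$ onto an open subset of $\mathbb{R}^n_+$. If the first coordinate of $\psi(y)$ is positive, then $\psi(U)$ contains an open ball of $\mathbb{R}^n$ centered at $\psi(y)$, and a homeomorphism of this ball onto $\mathbb{R}^n$ taking the center to $0$ gives $\varphi$. We show that the other case is impossible. Suppose that the first coordinate of $\psi(y)$ is zero. A translation parallel to the hyperplane $\{v_1=0\}$ preserves $\mathbb{R}^n_+$, so we may assume $\psi(y)=0$. Choose $r>0$ so small that the closed half-ball $\{v\in\mathbb{R}^n_+:|v|\le r\}$ lies in $\psi(U)$ and its preimage under $\psi$ does not contain $y'$. Put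
\[
B=\psi^{-1}(\{v\in\mathbb{R}^n_+:|v|<r\}),\qquad D=\psi^{-1}(\{v\in\mathbb{R}^n_+:|v|=r\}).
\]
Then $B$ is open, $B\cup D$ is compact, and $Y\setminus D$ is the disjoint union of the open sets $B\ni y$ and $Y\setminus(B\cup D)\ni y'$. So $f(X)\setminus D$ is disconnected, and Lemma~\ref{lem:separator} gives a nonempty closed set $M\subset f^{-1}(D)$ with $\tilde H^{n-1}(M)\ne0$. The map $w\mapsto\psi(w)/r$ embeds $D$ in $S^{n-1}$ and misses the point $(-1,0,\dots,0)$. Composing it with $f|_M$ we obtain a Darboux injection $M\to S^{n-1}$ that is not onto, contrary to Lemma~\ref{lem:onto}.

\emph{Step 2: small spheres.} Let $r_0=|\varphi(y')|$ if $y'\in O$, and $r_0=1$ otherwise. For $r\in(0,r_0)$ we have $y\in B_r$ and $y'\in E_r$, which is (i). Hence $f(X)\setminus\Sigma_r$ is disconnected, and Lemma~\ref{lem:separator} gives a nonempty closed set $M\subset f^{-1}(\Sigma_r)$ with $\tilde H^{n-1}(M)\neq0$. By Lemma~\ref{lem:onto} with $k=n-1$, we have $f(M)=\Sigma_r$, which gives (ii). Since $f$ is injective, $f^{-1}(\Sigma_r)=M$, which gives (iii).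
\end{proof}

What remains is to pass from spheres to balls. The next lemma records that this suffices.

\begin{lemma}\label{lem:end}
In the situation of Proposition~\ref{prop:local}, suppose that for every $x\in X$ the sets $f^{-1}(B_r)$, $0<r<r_0$, are open in $X$. Then $f$ is a homeomorphism of $X$ onto a connected component of $Y$, and $X$ is a closed connected $n$-manifold.
\end{lemma}

\begin{proof}
The balls $B_r$, $0<r<r_0$, form a neighborhood base at $f(x)$, and their preimages are open neighborhoods of $x$. So $f$ is continuous. A continuous injection of a compact space into a Hausdorff space is a homeomorphism onto its image. By (ii), $B_{r_0}=\{f(x)\}\cup\bigcup_{0<r<r_0}\Sigma_r\subset f(X)$, so $f(X)$ is open in $Y$ and each of its points has an open neighborhood homeomorphic to $\mathbb{R}^n$. The set $f(X)$ is also compact, hence closed in $Y$, and connected. A nonempty connected clopen set is a component. Finally, $X\cong f(X)$ is a closed connected $n$-manifold.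
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $F=\mathbb{F}_2$. By Lemma~\ref{lem:manifold}, $X$ is an $n$-bubble, so Proposition~\ref{prop:local} applies, and the sets $f^{-1}(\Sigma_r)$ are closed. Since $X$ is locally connected, Lemma~\ref{lem:cut} shows that the sets $f^{-1}(B_r)$ are open. Lemma~\ref{lem:end} completes the proof.
\end{proof}

For example, a closed connected $n$-manifold has no Darboux injection into $\mathbb{R}^n$, whose only component is not compact.

\begin{remark}\label{rem:disconnected}
A disconnected closed $n$-manifold $X$ has finitely many components, each clopen, and Theorem~\ref{thm:main} applies to the restriction of $f$ to each of them. Hence every Darboux injection of a closed $n$-manifold into an $n$-manifold is continuous, and by compactness it is an embedding onto a union of components.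
\end{remark}

\section{Domains that are not locally connected}\label{sec:general}

In this section $F$ is any fixed field. The manifold structure of $X$ entered the proof of Theorem~\ref{thm:main} twice: in Lemma~\ref{lem:manifold}, and through local connectedness in Lemma~\ref{lem:cut}. The second use can be avoided, and the manifold structure then becomes a conclusion.

\begin{theorem}\label{thm:general}
Let $n\ge1$, let $X$ be an $n$-bubble, and let $f:X\to Y$ be a Darboux injection into an $n$-manifold. Then $f$ is a homeomorphism of $X$ onto a connected component of $Y$. In particular, $X$ is a closed connected $n$-manifold.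
\end{theorem}

\begin{corollary}\label{cor:characterization}
Let $F=\mathbb{F}_2$ and $n\ge1$. A compact metrizable space $X$ is an $n$-bubble admitting a Darboux injection into some $n$-manifold if and only if $X$ is a closed connected $n$-manifold.
\end{corollary}

\begin{proof}
One direction is Theorem~\ref{thm:general}. For the other, use Lemma~\ref{lem:manifold} and the identity map of $X$.
\end{proof}

Bubbles need not be locally connected, so the theorem is not a formal consequence of Section~\ref{sec:proof}.

\begin{example}\label{ex:warsaw}
In the plane let $G=\{(s,\sin(1/s)):0<s\le1/\pi\}$, let $I=\{0\}\times[-1,1]$, and let $J$ be the polygonal arc with vertices $(1/\pi,0)$, $(1/\pi,-2)$, $(0,-2)$, $(0,-1)$. The compact set $W=G\cup I\cup J$ is a $1$-bubble. Indeed, $W\setminus I$ is homeomorphic to $\mathbb{R}$, so the compact Hausdorff space $W/I$ is the one-point compactification of $\mathbb{R}$, a circle. Let $q:W\to S^1$ be the quotient map. By (C5), $q^*:H^1(S^1,q(I))\to H^1(W,I)$ is an isomorphism, and since $I$ and the point $q(I)$ are contractible, (C4) turns it into an isomorphism $q^*:H^1(S^1)\to H^1(W)$. Let $\alpha=q^*\gamma$ with $\gamma\neq0$. A closed set $A\subsetneq W$ misses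 a point of the dense set $W\setminus I$, so $q(A)$ is a proper closed subset of $S^1$; then $\gamma|_{q(A)}=0$ and $\alpha|_A=0$.

The space $W$ is not locally connected at the origin. The neighborhood $U=\{(s,t)\in W:s<1/\pi,\ |t|<1/2\}$ misses the lines $s=2/((2j+1)\pi)$, $j\ge1$, so a connected subset of $U$ containing the origin lies in $I$; but $I$ does not contain the points $(1/(j\pi),0)\in W$, which converge to the origin. By Theorem~\ref{thm:general}, $W$ admits no Darboux injection into a $1$-manifold.
\end{example}

Without local connectedness the components of $X\setminus M_r$ need not be open, and Lemma~\ref{lem:cut} is unavailable. We know that $X\setminus M_r$ splits into two open sets $P$ and $Q$. If both are connected, then one is mapped into $B_r$ and the other into $E_r$, and $f^{-1}(B_r)$ is open. So we need a bound on the number of pieces into which $M_r$ cuts a bubble. The following lemma is the analogue, for bubbles, of the fact that two points cut a circle into no more than two arcs.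

\begin{lemma}\label{lem:three}
Let $n\ge1$, let $K$ be an $n$-bubble, and let $M\subset K$ be a nonempty closed set with $\dim_F\tilde H^{n-1}(M)\le1$. Then $K\setminus M$ is not the union of three pairwise disjoint nonempty open sets.
\end{lemma}

\begin{proof}
Suppose $K\setminus M=P_1\sqcup P_2\sqcup P_3$ with $P_i$ open and nonempty. The set $A_i=M\cup P_i$ is closed, being the complement of the union of the other two sets $P_j$. Put $V=\tilde H^{n-1}(M)$. The natural map from the disjoint union of the pairs $(A_i,M)$, $i=1,2,3$, to $(K,M)$ restricts to a bijection of $P_1\sqcup P_2\sqcup P_3$ onto $K\setminus M$, and the same holds for the map from the disjoint union of $(A_i,M)$ and $(A_j,M)$ to $(A_i\cup A_j,M)$ when $i\ne j$. By (C5) and (C1), restrictions give isomorphisms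
\[
H^n(K,M)\cong\bigoplus_{i=1}^3H^n(A_i,M),\qquad H^n(A_i\cup A_j,M)\cong H^n(A_i,M)\oplus H^n(A_j,M).
\]
Let $\delta_i:V\to H^n(A_i,M)$ be the connecting map of the pair $(A_i,M)$. By naturality in (C4), the connecting maps of $(K,M)$ and $(A_i\cup A_j,M)$ are $(\delta_1,\delta_2,\delta_3)$ and $(\delta_i,\delta_j)$ in these coordinates.

Let $\alpha$ be a bubble class. Since $M$ is proper, $\alpha|_M=0$, and by (C4) $\alpha$ is the image of some $a=(a_1,a_2,a_3)\in H^n(K,M)$. For $i\ne j$, the element $(a_i,a_j)\in H^n(A_i\cup A_j,M)$ maps to $\alpha|_{A_i\cup A_j}$, which is zero because $A_i\cup A_j$ is a proper closed subset. By (C4) there is $b_{ij}\in V$ with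
\[
\delta_ib_{ij}=a_i,\qquad\delta_jb_{ij}=a_j .
\]
Since $\dim V\le1$, each linear map $\delta_i$ is zero or injective. If all three are zero, then $a=0$ and $\alpha=0$. Otherwise, after renumbering, $\delta_1$ is injective. From $\delta_1b_{12}=a_1=\delta_1b_{13}$ we get $b_{12}=b_{13}$; call this element $b$. Then $(\delta_1b,\delta_2b,\delta_3b)=(a_1,a_2,a_3)=a$, so $a$ is in the image of the connecting map of $(K,M)$, and again $\alpha=0$. Both cases contradict $\alpha\ne0$.
\end{proof}

For instance, two points joined by three disjoint arcs do not form a $1$-bubble. The bound on the dimension is needed: three points cut a circle into three arcs, and for them $\dim\tilde H^0(M)=2$.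

To apply the lemma to $M_r$ we need an upper bound on $\tilde H^{n-1}(M_r)$, whereas Proposition~\ref{prop:local} gives only a lower one. The bound follows once we know that the bijection $f|_{M_r}:M_r\to\Sigma_r$ is a homeomorphism. This is a statement of the same kind as Theorem~\ref{thm:general} in dimension $n-1$, so we prove the two together.

\begin{proposition}\label{prop:sphere}
Let $k\ge0$, let $L$ be a nonempty compact metrizable space with $\tilde H^k(L)\neq0$, and let $f:L\to S^k$ be a Darboux injection. Then $f$ is a homeomorphism onto $S^k$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:general} and Proposition~\ref{prop:sphere}]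
Let $(\mathrm{S}_k)$ be the statement of the proposition for a given $k\ge0$ and $(\mathrm{T}_n)$ the statement of the theorem for a given $n\ge1$. We prove $(\mathrm{S}_0)$ and, for $n\ge1$, the implications $(\mathrm{S}_{n-1})\Rightarrow(\mathrm{T}_n)\Rightarrow(\mathrm{S}_n)$.

$(\mathrm{S}_0)$. By Lemma~\ref{lem:onto}, $f$ is a bijection of $L$ onto $S^0$, and a two-point metrizable space is discrete.

$(\mathrm{S}_{n-1})\Rightarrow(\mathrm{T}_n)$. Fix $x\in X$ and $r\in(0,r_0)$ as in Proposition~\ref{prop:local}. By Lemma~\ref{lem:end} it suffices to show that $f^{-1}(B_r)$ is open. By (iii) and $(\mathrm{S}_{n-1})$, the map $f|_{M_r}:M_r\to\Sigma_r\cong S^{n-1}$ is a homeomorphism, so $\tilde H^{n-1}(M_r)\cong F$. By (i) and \eqref{eq:pullback}, $X\setminus M_r=P\sqcup Q$ with $P,Q$ nonempty and open in $X\setminus M_r$, hence open in $X$. If $P$ or $Q$ were disconnected, $X\setminus M_r$ would be the union of three pairwise disjoint nonempty open sets, contrary to Lemma~\ref{lem:three}. So $f(P)$ and $f(Q)$ are connected, and each lies in $B_r$ or in $E_r$. Their union $f(X)\setminus\Sigma_r$ meets both $B_r$ and $E_r$ by (i), so one of them lies in $B_r$ and the other in $E_r$. Therefore $f^{-1}(B_r)$ equals $P$ or $Q$.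

$(\mathrm{T}_n)\Rightarrow(\mathrm{S}_n)$. By Lemma~\ref{lem:onto}, $L$ is an $n$-bubble. By $(\mathrm{T}_n)$ with $Y=S^n$, which is connected, $f$ is a homeomorphism onto $S^n$.
\end{proof}

\section{Other dimensions and the role of the hypotheses}\label{sec:dimensions}

A target of lower dimension sits inside a manifold of dimension $n$ as a set with empty interior, while the image of a Darboux injection is open.

\begin{corollary}\label{cor:lower}
Let $X$ be a closed connected $n$-manifold, or any $n$-bubble, and let $1\le m<n$. There is no Darboux injection of $X$ into an $m$-manifold $Y$.
\end{corollary}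

\begin{proof}
By Lemma~\ref{lem:manifold} we may assume that $X$ is an $n$-bubble. The product $Y\times\mathbb{R}^{n-m}$ is an $n$-manifold, because $\mathbb{R}^m_+\times\mathbb{R}^{n-m}=\mathbb{R}^n_+$. A Darboux injection $X\to Y$, composed with the embedding $y\mapsto(y,0)$, is a Darboux injection into $Y\times\mathbb{R}^{n-m}$. By Theorem~\ref{thm:general} its image is a component of this manifold, hence a nonempty open set, since manifolds are locally connected. But no nonempty subset of $Y\times\{0\}$ is open in $Y\times\mathbb{R}^{n-m}$.
\end{proof}

All our discontinuous Darboux maps come from one criterion. A map with a single discontinuity at $p$ is Darboux provided that it behaves well along a sequence of ``shells'' shrinking to $p$, because a connected set cannot approach $p$ without crossing the shells.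

\begin{lemma}\label{lem:oscillation}
Let $X,Z$ be topological spaces, let $p\in X$, and let $\rho:X\to[0,\infty)$ be continuous with $\rho^{-1}(0)=\{p\}$. Let $f:X\to Z$ be a map whose restriction to $X\setminus\{p\}$ is continuous. Suppose that $f(b_j)\to f(p)$ for every sequence $(b_j)_{j\ge j_0}$ in $X$ with $\rho(b_j)=1/(j\pi)$. Then $f$ is Darboux.
\end{lemma}

\begin{proof}
Let $C\subset X$ be connected. If $p\notin C$, then $f|_C$ is continuous and $f(C)$ is connected. Let $p\in C$, and suppose that $f(C)=A'\sqcup B'$ with $A',B'$ nonempty and open in $f(C)$ and $f(p)\in A'$. Put $B=C\cap f^{-1}(B')$, a nonempty set not containing $p$. Since $f$ is continuous on $C\setminus\{p\}$, the set $B$ is clopen in $C\setminus\{p\}$. The point $p$ is closed, so $B$ is open in $C$ and $B\cup\{p\}$ is closed in $C$.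

The set $B\cup\{p\}$ is connected. Otherwise it has a nonempty relatively clopen subset $V$ with $p\notin V$. Then $V$ is open in $B$, hence open in $C$, and $V$ is closed in $B\cup\{p\}$, hence closed in $C$. This contradicts the connectedness of $C$, as $\emptyset\neq V\subset C\setminus\{p\}$.

Consequently $\rho(B\cup\{p\})$ is an interval containing $0$ and a positive number. For all large $j$ there is $b_j\in B$ with $\rho(b_j)=1/(j\pi)$. Then $f(b_j)\in B'$ and $f(b_j)\to f(p)\in A'$, which is impossible since $A'$ is open in $f(C)$ and disjoint from $B'$.
\end{proof}

With $X=\mathbb{R}$, $p=0$ and $\rho(t)=|t|$, the lemma covers the function $\sin(1/t)$ and its graph map from the introduction, since $\sin(1/t)=0$ when $|t|=1/(j\pi)$. The graph construction works on every closed manifold, so the equality of dimensions in Theorem~\ref{thm:main} is sharp.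

\begin{proposition}\label{prop:higher}
For every closed connected $n$-manifold $X$ with $n\ge1$ and every $m>n$ there is a discontinuous Darboux injection $X\to X\times\mathbb{R}^{m-n}$. In particular, there is a discontinuous Darboux injection $T^n\to\mathbb{R}^m$ for all $m>n$, where $T^n=(S^1)^n$.
\end{proposition}

\begin{proof}
Fix a metric $d$ on $X$ and a point $p\in X$, and let $\rho(x)=d(x,p)$. Define $h(x)=\sin(1/\rho(x))$ for $x\neq p$ and $h(p)=0$, and put
\[
f(x)=\bigl(x,(h(x),0,\dots,0)\bigr)\in X\times\mathbb{R}^{m-n}.
\]
The map $f$ is injective, and it is continuous on $X\setminus\{p\}$. If $\rho(b_j)=1/(j\pi)$, then $b_j\to p$ and $h(b_j)=0$, so $f(b_j)=(b_j,0)\to(p,0)=f(p)$. By Lemma~\ref{lem:oscillation}, $f$ is Darboux. Since $X$ is connected and has more than one point, $\rho$ takes all sufficiently small positive values. Points $x_j$ with $\rho(x_j)=1/(2\pi j+\pi/2)$ converge to $p$ and satisfy $h(x_j)=1\ne h(p)$, so $h$ and $f$ are discontinuous at $p$.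

For the second claim we show by induction that $T^n\times\mathbb{R}$ embeds in $\mathbb{R}^{n+1}$. Polar coordinates give $S^1\times\mathbb{R}\cong S^1\times(0,\infty)\cong\mathbb{R}^2\setminus\{0\}$, which is the case $n=1$. If $T^n\times\mathbb{R}$ embeds in $\mathbb{R}^{n+1}=\mathbb{R}^n\times\mathbb{R}$, then $T^{n+1}\times\mathbb{R}\cong(T^n\times\mathbb{R})\times S^1$ embeds in $\mathbb{R}^n\times(\mathbb{R}\times S^1)\cong\mathbb{R}^n\times(\mathbb{R}^2\setminus\{0\})\subset\mathbb{R}^{n+2}$. Multiplying by $\mathbb{R}^{m-n-1}$, we embed $T^n\times\mathbb{R}^{m-n}$ in $\mathbb{R}^m$. The composition of $f$ with an embedding is again a Darboux injection, and it is discontinuous, since otherwise composing with the inverse of the embedding would make $f$ continuous.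
\end{proof}

The remaining hypotheses of Theorem~\ref{thm:main} can be tested in the same way.

\begin{remark}[Injectivity]\label{rem:injective}
Injectivity is used in Lemma~\ref{lem:onto} and in the equality $f^{-1}(\Sigma_r)=M$. It cannot be dropped: the function $h:X\to\mathbb{R}$ above is the composition of the Darboux map $f$ with a projection, so $x\mapsto(h(x),0,\dots,0)$ is a discontinuous Darboux map of $X$ into $\mathbb{R}^n$.
\end{remark}

\begin{example}[Boundary in the domain]\label{ex:boundary}
Let $n\ge2$ and let
\[
X=\{v\in\mathbb{R}^n:\ v_2^2+\dots+v_n^2\le v_1^2,\ \ 0\le v_1\le1\}.
\]
This solid cone is a compact convex set with nonempty interior, so it is homeomorphic to the closed $n$-ball. Define $f:X\to\mathbb{R}^n$ by $f(0)=0$ and $f(v)=v+\sin(1/v_1)\,e_2$ for $v\ne0$, where $e_2=(0,1,0,\dots,0)$. The map $f$ preserves $v_1$ and acts on each slice $v_1=\mathrm{const}$ as a translation, so it is injective. Apply Lemma~\ref{lem:oscillation} with $p=0$ and $\rho(v)=v_1$: if $\rho(b_j)=1/(j\pi)$, then $f(b_j)=b_j$ and $|b_j|\le\sqrt2\,\rho(b_j)\to0$. So $f$ is Darboux, and it is discontinuous at $0$ along the segment $\{(t,0,\dots,0):0\le t\le1\}$. Thus Theorem~\ref{thm:main} fails for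 compact domains with boundary. The proof breaks down at Lemma~\ref{lem:manifold}: the ball is contractible, so it is not an $n$-bubble, and it is separated by the slices $v_1=\mathrm{const}$, which are contractible as well.
\end{example}

Compactness of the domain is used in Lemma~\ref{lem:manifold} and in Lemma~\ref{lem:end}. Without it the image need not be a component of the target, as the inclusion of an open ball into $\mathbb{R}^n$ shows.

\begin{thebibliography}{9}

\bibitem{BB}
Iryna Banakh and Taras Banakh, \emph{The continuity of Darboux injections between manifolds}, arXiv:1809.00401 (2018).

\bibitem{Hatcher}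
Hatcher, \emph{Algebraic Topology}.

\bibitem{Spanier}
E.~Spanier, \emph{Algebraic Topology}.

\end{thebibliography}
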